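# Saturated hypergraphs with prescribed minimum codegree: edges that serve several $(r-1)$-sets at once

## A cone vertex over pairs

Take a vertex $a$ and $m\ge 3$ disjoint pairs $B_i=\{x_i,y_i\}$, $1\le i\le m$. On these $n=2m+1$ vertices, declare the following triples to be edges:

* $auv$, whenever $u,v$ lie in different pairs;
* for each $i<j$, the triples $B_i\cup\{x_j\}$, $B_i\cup\{y_j\}$ and $B_j\cup\{x_i\}$, but not $B_j\cup\{y_i\}$.

So of the four triples inside $B_i\cup B_j$ exactly three are edges, and no triple meeting three different pairs is an edge.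

**Proposition 1.** No four vertices have all their four triples as edges. Adding any missing triple creates four such vertices. Every pair of vertices lies in at least $2$ edges. The number of edges is $\frac78(n-1)(n-3)$.

**No complete quadruple.** If a complete quadruple contained $a$, its other three vertices would lie in three distinct pairs, and the triple they form is not an edge. A quadruple avoiding $a$ that is not a union of two pairs meets at least three pairs, so it contains a triple from three distinct pairs, a non-edge. A quadruple $B_i\cup B_j$ with $i<j$ misses the triple $B_j\cup\{y_i\}$.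

**Every missing triple completes a quadruple.** There are three kinds of missing triple. A triple $uvw$ from three distinct pairs completes $\{a,u,v,w\}$. The triple $B_j\cup\{y_i\}$ with $i<j$ completes $B_i\cup B_j$. The triple $\{a\}\cup B_i$ completes $\{a,x_i,y_i,x_j\}$ for any $j\ne i$: the triples $ax_ix_j$ and $ay_ix_j$ are edges, and $B_i\cup\{x_j\}$ is an edge both when $i<j$ and when $j<i$.

**Degrees of pairs.** If $u\in B_i$, $v\in B_j$ and $i<j$, then $uv$ lies in $auv$ and in $B_i\cup\{v\}$. The pair $B_i$ lies in $B_i\cup\{x_j\}$ for all $j\ne i$, which is $m-1\ge2$ edges. The pair $au$ lies in $2m-2$ edges.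

**Size.** There are $\binom{2m}{2}-m=2m(m-1)$ edges at $a$ and $3\binom m2$ others, in total $\frac72m(m-1)=\frac78(n-1)(n-3)$.

What is this for? There is a conjecture saying that a 3-graph with the first three properties must have at least $n^2-O(n)$ edges. The example has about $\frac78n^2$, so it refutes one case. The edge to look at is $B_i\cup\{v\}$ with $v$ in a later pair. The two pairs $x_iv$ and $y_iv$ both have $a$ as a neighbor and both need a second edge, and this single edge serves both of them. These notes pursue this sharing: first to build counterexamples for all $r\ge3$, then to bound how much sharing is possible.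

## Saturation, codegree, and the predicted coefficient

**Definition.** An $r$-graph $G$ has a vertex set $V(G)$ and a set $E(G)$ of $r$-element subsets of $V(G)$; $e(G)=|E(G)|$. $K_p^r$ is the complete $r$-graph on $p$ vertices. $G$ is **$K_p^r$-saturated** if it contains no $K_p^r$, but adding any new edge creates one. For a set $S$ of vertices, $d(S)$ is the number of edges containing $S$, and $\delta_s(G)=\min\{d(S):|S|=s\}$. For $|S|=r-1$ we write $N(S)$ for the set of vertices $v$ with $S\cup\{v\}\in E(G)$, so $d(S)=|N(S)|$.

We write $S\cup v$ for $S\cup\{v\}$ and $S\setminus v$ for $S\setminus\{v\}$. Throughout,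
$$q=p-r\ge1,\qquad \tau=t-q\ge0 ,$$
and constants in $O(\cdot)$ depend only on $r,p,t$.

The graph of Proposition 1 is $K_4^3$-saturated with $\delta_2\ge2$. For $r=2$, the complete bipartite graph $K_{t,n-t}$ (with $1\le t\le n/2$) is $K_3$-saturated: it has no triangle, and an edge added inside one part forms a triangle with any vertex of the other part. It has $\delta_1=t$ and $t(n-t)$ edges.

For general $r$ and $p$, fix a $q$-set $Q$ and let the edges be all $r$-sets meeting $Q$. A $p$-set has at least $r$ vertices outside $Q$, hence contains a non-edge. A non-edge $A$ is disjoint from $Q$, and adding it makes $A\cup Q$, a set of $p$ vertices, complete. An $(r-1)$-set disjoint from $Q$ has degree $q$, so $\delta_{r-1}=q=p-r$ for large $n$. Bollobás proved that every $K_p^r$-saturated $r$-graph on $n$ vertices has at least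
$$\binom nr-\binom{n-q}{r}=q\,\frac{n^{r-1}}{(r-1)!}+O(n^{r-2})\tag{1}$$
edges, with equality only for this $r$-graph.

The condition $t\ge p-r$ below is natural. If $G$ is $K_p^r$-saturated and $A$ is a non-edge, then adding $A$ creates a $K_p^r$ whose vertex set is $A\cup B$ with $|B|=q$ and $A\cap B=\emptyset$. For every $(r-1)$-set $S\subset A$ and $b\in B$, the set $S\cup b$ is an edge, so
$$B\subseteq N(S).\tag{2}$$
Hence every $(r-1)$-set contained in some non-edge automatically has degree at least $q$.

**Conjecture** (from A. Nicholas Day, "Saturated Graphs of Prescribed Minimum Degree", arXiv:1407.6664 (2014)). Let $r\ge2$ and $t\ge p-r\ge1$ be fixed. If $G$ is $K_p^r$-saturated on $n$ vertices with $\delta_{r-1}(G)\ge t$, then $e(G)\ge\frac{tn^{r-1}}{(r-1)!}-Cn^{r-2}$ for a constant $C=C(t,p,r)$.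

Two cases are true. For $t=p-r$ it is (1). For $r=2$ it is known: for fixed $p\ge3$ and $t\ge p-2$, the minimum number of edges of a $K_p$-saturated graph on $n$ vertices with minimum degree at least $t$ is $tn-O(1)$. The value $t$ is also natural as an upper bound: for all $r\ge2$, $t\ge p-r\ge1$ and all large $n$ there exist $K_p^r$-saturated $r$-graphs on $n$ vertices with $\delta_{r-1}=t$ and $e=\frac{tn^{r-1}}{(r-1)!}+O(n^{r-2})$. We prove three theorems.

**Theorem 2 (disproof).** Let $r\ge3$ and $t>p-r\ge1$. For all large $n$ there is a $K_p^r$-saturated $G$ on $n$ vertices with $\delta_{r-1}(G)\ge t$ and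
$$e(G)\le\Big(q+\frac\tau2+\frac{\tau}{2(\tau+1)}\Big)\frac{n^{r-1}}{(r-1)!}+O(n^{r-2})=\Big(t-\frac{\tau^2}{2(\tau+1)}\Big)\frac{n^{r-1}}{(r-1)!}+O(n^{r-2}).$$
So for $r\ge3$ the conjecture holds if and only if $t=p-r$.

**Theorem 3 (lower bound).** Let $r\ge3$ and $t\ge p-r\ge1$. Every $K_p^r$-saturated $G$ on $n$ vertices with $\delta_{r-1}(G)\ge t$ satisfies
$$e(G)\ge\Big(q+\frac{\tau}{r-1}-o(1)\Big)\frac{n^{r-1}}{(r-1)!}.$$

**Theorem 4 (sharpness).** If $r\ge4$ is even and $t=p-1$ (so $\tau=r-1$), then for infinitely many $n$ there is a $K_p^r$-saturated $G$ on $n$ vertices with $\delta_{r-1}(G)\ge t$ and $e(G)\le(q+1)\frac{n^{r-1}}{(r-1)!}+O(n^{r-2})$. So the constant $q+\frac{\tau}{r-1}=p-r+1$ of Theorem 3 is attained, while the conjecture predicted $p-1$.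

For $r=3$, Theorems 2 and 3 determine the minimal leading coefficient up to $\frac{\tau}{2(\tau+1)}<\frac12$. In Proposition 1 we have $q=\tau=1$, and Theorem 2 gives the coefficient $\frac74\cdot\frac1{2!}=\frac78$, the same as there. No exact leading constant is claimed for the parameters not covered above.

## Universal vertices reduce everything to $p=r+1$

**Lemma 5.** Let $G$ be $K_p^r$-saturated on $N$ vertices. Add a vertex $v$ and all $r$-sets containing $v$. The result $G'$ is $K_{p+1}^r$-saturated, $e(G')=e(G)+\binom N{r-1}$, and $\delta_{r-1}(G')\ge\min(\delta_{r-1}(G)+1,\ N+1-(r-1))$.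

**Proof.** If $G'$ contained a $K_{p+1}^r$, deleting $v$ from it (or any vertex, if $v$ is not in it) would leave a $K_p^r$ in $G$. A non-edge of $G'$ does not contain $v$, so it is a non-edge of $G$; adding it creates a $K_p^r$ in $G$, which together with $v$ is a $K_{p+1}^r$. An $(r-1)$-set of $V(G)$ gains exactly the edge through $v$, and an $(r-1)$-set containing $v$ is joined to all the other $N+1-(r-1)$ vertices. $\square$

Start with $p=r+1$ and codegree at least $\tau+1$, and apply Lemma 5 $q-1$ times. The result is $K_{r+q}^r=K_p^r$-saturated, the codegree is at least $\tau+1+q-1=t$ for large $n$, and the coefficient of $\frac{n^{r-1}}{(r-1)!}$ has grown by $q-1$. So for Theorem 2 it suffices to find, for $r\ge3$, $\tau\ge1$ and all large $n$, a $K_{r+1}^r$-saturated $r$-graph with $\delta_{r-1}\ge\tau+1$ and leading coefficient at most $1+\frac\tau2+\frac\tau{2(\tau+1)}$. For Theorem 4 it suffices to treat $p=r+1$, $t=r$, with coefficient $2$.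

## Larger blocks, and the sets that the first attempt forgets

Let $p=r+1$, $\tau\ge1$ and $b=\tau+1$. The natural generalization of Proposition 1 uses a vertex $a$ and an ordered list of blocks $B_1,\dots,B_m$ of size $b$.

**Definition.** For a nonempty set $X$ of vertices in blocks, $\iota(X)$ is the least $i$ with $X\cap B_i\neq\emptyset$, and $\lambda(X)=|X\cap B_{\iota(X)}|$ is the number of vertices of $X$ in its first block. $F$ is the family of $(r-1)$-sets $S$ of block vertices with $\lambda(S)\ge2$.

For instance, if $r=4$, $u,v\in B_2$ and $w\in B_5$, then $\lambda(\{u,v,w\})=2$ and $\{u,v,w\}\in F$; if instead $u\in B_2$ and $v,w\in B_5$, then $\lambda=1$ and the set is not in $F$. If $r=3$, $F$ consists of the pairs inside blocks. In general $F$ is small: $|F|=O(n^{r-2})$, as two of the $r-1$ vertices share a block of bounded size.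

First attempt: let the edges be $a\cup S$ with $S\notin F$, and the $r$-sets $A$ of block vertices with $\lambda(A)=2$. A typical $(r-1)$-set $T$ of block vertices has $\lambda(T)=1$; it is served by $a$ and by the $b-1=\tau$ sets $T\cup z$ with $z$ in the first block of $T$. So it has degree at least $\tau+1$, and the edge $T\cup z$ serves two such $T$'s at once. One then adds edges greedily until the graph is saturated.

This stops working at certain rare sets. Take $T\in F$ contained in the last block (for $r=3$, any pair in $B_m$). Then $a\cup T$ is not an edge. If $z$ is in an earlier block, $\lambda(T\cup z)=1$, and if $z$ is in $B_m$, $\lambda(T\cup z)=r\ge3$. So $T$ has degree $0$. For the same reason, every $T$ with $\lambda(T)\ge3$ has degree $0$. For $r\ge4$ there is also the set $a\cup Q$ with $|Q|=r-2$, $\lambda(Q)\ge2$ and $\iota(Q)=1$: for every block vertex $z$ we have $Q\cup z\in F$, so $a\cup Q$ has degree $0$. Passing to a saturated graph guarantees such sets degree at least $q=1$, by (2), but nothing forces the $\tau+1\ge2$ we need. Proposition 1 escaped by placing the edges $B_j\cup x_i$ by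 hand.

The remedy is a bounded set $O$ of $b$ extra vertices. Join every $T\in F$ to all of $O$, and make $a\cup Q\cup o$ an edge for all $o\in O$. This costs only $O(n^{r-2})$ edges that avoid $a$. Now sets containing vertices of $O$ need codegree too. For sets with one vertex of $O$ a slightly larger last block is enough. For sets $T$ with at least two vertices of $O$, we cannot make all $r$-sets with at least two vertices of $O$ edges: if $U\in F$ and $o,o'\in O$, then $\{o,o'\}\cup U$ would be complete. So we keep only those satisfying one linear condition on weights, which are enough for the codegree and too few for a $K_{r+1}^r$.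

## A $K_{r+1}^r$-free graph with codegree $\tau+1$

Let $n$ be large and $V=\{a\}\cup O\cup V''$, where $|O|=b=\tau+1$ and $V''=B_1\cup\dots\cup B_m$ is a disjoint union of blocks with
$$|B_i|=b\ (i<m),\qquad \tau+r\le|B_m|\le2\tau+r .$$
The last size ranges over $\tau+1=b$ consecutive values, so every large $n$ can be written this way; and $bm\le n$, as every block has at least $b$ vertices. Define $\iota,\lambda,F$ on $V''$ as above.

Put $M=2\tau+r$. Define weights $\omega:V\to\mathbb Z_M$ by $\omega(a)=0$, $\omega(o)=0$ for $o\in O$, and, listing $V''$ block by block as $v_0,v_1,\dots$, $\omega(v_j)=j$. Vertices of the same block have distinct weights, because every block has at most $M$ vertices, listed consecutively. Each residue is the weight of at least $\lfloor|V''|/M\rfloor$ vertices of $V''$. Write $\omega(X)=\sum_{x\in X}\omega(x)$.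

Let $H_0$ have the following edges ($r$-sets):

* (E1) $a\cup S$, where $S\subseteq O\cup V''$, $|S|=r-1$, $|S\cap O|\le1$, $S\notin F$;
* (E2) $A\subseteq V''$ with $\lambda(A)=2$;
* (E3) $o\cup S$, where $o\in O$ and $S\in F$;
* (E4) $A\subseteq V$ with $|A\cap O|\ge2$ and $\omega(A)=1$.

**Lemma 6.** $H_0$ is $K_{r+1}^r$-free.

**Proof.** The aim is to find a non-edge in every $(r+1)$-set $W$. Suppose all $r$-subsets of $W$ are edges. We go through the cases by $|W\cap O|$ and whether $a\in W$.

**Case $|W\cap O|\ge3$.** Every $r$-subset of $W$ has at least two vertices in $O$, so it is of type (E4). Hence $\omega(W)-\omega(w)=1$ for all $w\in W$, so all weights in $W$ are equal. Since $W$ meets $O$, they are all $0$, and then $0=1$ in $\mathbb Z_M$, a contradiction as $M\ge2$.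

**Case $W=\{o,o'\}\cup U$, $U\cap O=\emptyset$.** Each $W\setminus u$ with $u\in U$ is of type (E4), so $\omega(W)-\omega(u)=1$ and all $u\in U$ have a common weight $\mu$. As $\omega(W)=(r-1)\mu$, we get $(r-2)\mu=1$. If $a\in U$, then $\mu=0$, a contradiction. If $a\notin U$, then $o\cup U$ has exactly one vertex in $O$ and avoids $a$, so it is (E3) and $U\in F$. Then $U$ has two vertices in one block, and these have distinct weights, a contradiction.

**Case $W=o\cup U$, $U\cap O=\emptyset$.** Here $|U|=r$. If $U=a\cup R$, then $a\cup R$ is (E1), so $R\notin F$, while $o\cup R$ is (E3), so $R\in F$, a contradiction. If $a\notin U$, then $U$ is an edge inside $V''$, so $\lambda(U)=2$. Each $o\cup(U\setminus u)$ is (E3), so $U\setminus u\in F$ for all $u\in U$. But for $u\in U\cap B_{\iota(U)}$ the set $U\setminus u$ still meets $B_{\iota(U)}$, in exactly one vertex, so $\lambda(U\setminus u)=1$, a contradiction.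

**Case $W=a\cup A$, $A\subseteq V''$.** Then $A$ is (E2) and $\lambda(A)=2$. As $r\ge3$, there is $w\in A\setminus B_{\iota(A)}$. Then $\lambda(A\setminus w)=2$, so $A\setminus w\in F$ and $a\cup(A\setminus w)$ is not an edge, a contradiction.

**Case $W\subseteq V''$.** All $r$-subsets must have $\lambda=2$. Let $i=\iota(W)$. If $\lambda(W)=1$, removing a vertex outside $B_i$ leaves $\lambda=1$. If $\lambda(W)=2$, removing a vertex of $B_i$ leaves $\lambda=1$. If $\lambda(W)\ge3$ and $W\not\subseteq B_i$, removing a vertex outside $B_i$ leaves $\lambda\ge3$. If $W\subseteq B_i$, removing any vertex leaves $\lambda=r\ge3$. Each is a contradiction. $\square$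

**Lemma 7.** $\delta_{r-1}(H_0)\ge\tau+1$ for large $n$.

**Proof.** Every $(r-1)$-set $T$ is of exactly one of the following kinds.

* $|T\cap O|\ge2$. Every $z\in V''\setminus T$ with $\omega(z)=1-\omega(T)$ gives an (E4) edge. There are at least $\lfloor|V''|/M\rfloor-r\ge\tau+1$ of them for large $n$.
* $T=a\cup o\cup Q$, $Q\subseteq V''$. For every $z\in V''\setminus T$ the set $o\cup Q\cup z$ has one vertex in $O$, so it is not in $F$ and $T\cup z$ is (E1).
* $T=a\cup Q$, $Q\subseteq V''$. Every $z\in O$ gives an (E1) edge, so $d(T)\ge b=\tau+1$.
* $T=o\cup Q$, $Q\subseteq V''$, $|Q|=r-2\ge1$. The set $a\cup T$ is (E1). We need $\tau$ vertices $z$ with $Q\cup z\in F$, giving (E3) edges. If $\lambda(Q)=1$, take $z\in B_{\iota(Q)}\setminus Q$; there are at least $b-1=\tau$, and $\lambda(Q\cup z)=2$. If $\lambda(Q)\ge2$, take $z\in B_m\setminus Q$; there are at least $\tau+r-(r-2)\ge\tau$, and $\lambda(Q\cup z)\ge2$ because $B_m$ does not precede $B_{\iota(Q)}$.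
* $T\subseteq V''$, $\lambda(T)=1$. Then $\iota(T)<m$, since otherwise $T\subseteq B_m$ and $\lambda(T)=r-1\ge2$. As $T\notin F$, $a\cup T$ is (E1). For the $b-1=\tau$ vertices $z\in B_{\iota(T)}\setminus T$, the set $T\cup z$ is (E2).
* $T\subseteq V''$, $\lambda(T)\ge2$. Then $T\in F$ and $o\cup T$ is (E3) for all $b=\tau+1$ vertices $o\in O$. $\square$

## Counting the edges of an unknown completion

Let $G\supseteq H_0$ be a maximal $K_{r+1}^r$-free $r$-graph on $V$. It is $K_{r+1}^r$-saturated by maximality, and $\delta_{r-1}(G)\ge\tau+1$ by Lemma 7, since adding edges does not lower degrees. We do not know which edges were added. The point is that being $K_{r+1}^r$-free limits them: the edges (E1) at $a$ forbid most candidates, and the edges (E2) forbid most of the rest.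

**Lemma 8.** With $b=\tau+1$,
$$e(G)\le\Big(1+\frac{b-1}2+\frac{b-1}{2b}\Big)\frac{n^{r-1}}{(r-1)!}+O(n^{r-2}).$$

**Proof.** We split the edges of $G$ by how they meet $a$ and $O$.

**Step 1: edges at $a$, and edges with at least two vertices in $O$.** There are at most $\binom{n-1}{r-1}$ of the first kind and $O(n^{r-2})$ of the second, as $|O|$ is bounded.

**Step 2: edges $A=o\cup S$ with $o\in O$, $S\subseteq V''$; the aim is $S\in F$.** Suppose $S\notin F$. The $r$-subsets of $a\cup A$ containing $a$ are $a\cup S$, which is (E1) as $S\notin F$, and the sets $a\cup S'$ with $o\in S'\subset A$, which are (E1) as $|S'\cap O|=1$. Together with $A$ they make $a\cup A$ a $K_{r+1}^r$ in $G$, a contradiction. So $S\in F$, and there are at most $b|F|=O(n^{r-2})$ such edges.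

**Step 3: the shape of the edges $A\subseteq V''$.** If no $(r-1)$-subset of $A$ were in $F$, then $a\cup S$ would be (E1) for each $(r-1)$-set $S\subset A$, and $a\cup A$ would be a $K_{r+1}^r$ in $G$. So $A$ contains some $S\in F$. In particular two vertices of $A$ lie in one block, and $A$ meets at most $r-1$ blocks. The sets meeting at most $r-2$ blocks number $O(n^{r-2})$. So do those meeting $B_m$: one of their at most $r-1$ blocks is fixed. Every other $A$ meets exactly $r-1$ of the blocks $B_1,\dots,B_{m-1}$: one block $B_j$ in two vertices and each of the others in one. Write $A=S\cup u$ with $S\in F$. Since $\lambda(S)\ge2$, $S$ contains the pair in $B_j$, and $B_j$ is the first block of $S$. Hence at most one block of $A$, the block of $u$, precedes $B_j$. Two types remain.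

**Step 4: type $(\alpha)$, $B_j$ is the first block of $A$.** Choose the $r-1$ blocks, then two vertices in the first and one in each of the others. This gives at most $\binom{m-1}{r-1}\binom b2b^{r-2}$ sets.

**Step 5: type $(\beta)$, $A=v\cup S$ with $v\in B_i$, $S\in F$, $\iota(S)=j>i$; the aim is that $S$ and $i$ determine $v$.** Suppose $v\cup S$ and $v'\cup S$ are edges of $G$ with $v\ne v'$ in $B_i$. Put $W=\{v,v'\}\cup S$, an $(r+1)$-set. For each $s\in S$ the set $W\setminus s$ has first block $B_i$, which it meets in exactly $v,v'$, so $\lambda(W\setminus s)=2$ and $W\setminus s$ is (E2). The other two $r$-subsets $W\setminus v$, $W\setminus v'$ are edges by assumption. So $W$ is a $K_{r+1}^r$ in $G$, a contradiction. Hence a set of type $(\beta)$ is determined by its $r-1$ blocks, two vertices in the second block and one vertex in each of the $r-3$ later ones: at most $\binom{m-1}{r-1}\binom b2b^{r-3}$ sets.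

**Step 6: summing.** As $bm\le n$, $\binom{m-1}{r-1}\le\frac{n^{r-1}}{b^{r-1}(r-1)!}$. Type $(\alpha)$ contributes at most $\frac{b-1}2\cdot\frac{n^{r-1}}{(r-1)!}$, type $(\beta)$ at most $\frac{b-1}{2b}\cdot\frac{n^{r-1}}{(r-1)!}$, the edges at $a$ at most $\frac{n^{r-1}}{(r-1)!}$, and everything else $O(n^{r-2})$. $\square$

**Proof of Theorem 2.** Lemma 8 has $\frac{b-1}2=\frac\tau2$ and $\frac{b-1}{2b}=\frac\tau{2(\tau+1)}$. By Lemma 5, used $q-1$ times, the bound of Theorem 2 follows. Moreover
$$\tau-\frac\tau2-\frac\tau{2(\tau+1)}=\frac\tau2\Big(1-\frac1{\tau+1}\Big)=\frac{\tau^2}{2(\tau+1)},$$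
which is the second form of the bound, as $q+\tau=t$. For $\tau>0$ this is positive, so the conjecture fails whenever $r\ge3$ and $t>p-r$. For $t=p-r$ it holds by (1). $\blacksquare$

## Double counting, and two obstacles to a lower bound

In the other direction, how much sharing is possible? Let $G$ be $K_p^r$-saturated with $\delta_{r-1}(G)\ge t$. Suppose there were a bounded set $R$ of high-degree vertices with $|N(S)\cap R|\ge q$ for almost all $(r-1)$-sets $S$. The edges with one vertex in $R$ then contribute $q$ per set $S$, and each $S$ with exactly $q$ neighbors in $R$ needs $\tau$ further edges. An edge contains $r$ sets $S$, so double counting gives the coefficient $q+\frac\tau r$. To get $q+\frac\tau{r-1}$ we must show that, apart from a negligible family of exceptional $(r-1)$-sets, an edge outside $R$ serves at most $r-1$ of its $r$ subsets. In Proposition 1 with $R=\{a\}$ this is visible: a triple all of whose pairs cross between blocks has $a$ as a neighbor of all three pairs, and it is a non-edge; an edge $B_i\cup v$ contains exactly two crossing pairs.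

Here is the natural reasoning. For each non-edge $A$ fix a $q$-set $B(A)$ disjoint from $A$ such that all $r$-subsets of $A\cup B(A)$ except $A$ are edges. For most non-edges $B(A)\subseteq R$ (Lemma 9 below). If an $r$-set $A$ outside $R$ can be completed in this way by a $q$-set in $R$, then $A$ is not an edge, because $G$ is $K_p^r$-free. So all but a small proportion of the $r$-sets are completable, hence non-edges.

**The first obstacle.** We only know that the number of non-completable $r$-sets is a small fraction of $n^r$. All the edges together may number only about $n^{r-1}$, so this says nothing about edges. The way past it is to make completability depend only on "colors" of the $(r-1)$-subsets of $A$. The non-completable $r$-sets are then copies of $K_r^{r-1}$ in auxiliary $(r-1)$-graphs, and the following lemma destroys few copies by deleting few $(r-1)$-sets. (It is due to Ruzsa–Szemerédi for $r=3$; in general see Nagle–Rödl–Schacht, Random Structures Algorithms 28 (2006), and Gowers, Ann. of Math. 166 (2007).)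

**Simplex removal lemma.** For $r\ge3$ and $\eta>0$ there is $c(\eta)>0$ such that any $r$-partite $(r-1)$-graph with parts of size $n$ and at most $c(\eta)n^r$ copies of $K_r^{r-1}$ can be made $K_r^{r-1}$-free by deleting at most $\eta n^{r-1}$ edges.

For $r=3$ this concerns tripartite graphs: few triangles can be destroyed by deleting few edges.

**The second obstacle.** If $R$ consists of $k$ vertices, the proportion of bad $r$-sets is bounded by some $\gamma_k$ that decays like a power of $k$, while the number of colors is bounded only by some $N_k$ that is doubly exponential in $k$. The removal lemma, applied once for each tuple of colors, needs roughly $2\gamma_k\le c(\varepsilon N_k^{-r})$, and there is no reason for this to hold. The way past it is to use two levels $k<l$: colors refer to the small set $R_k$, the error $\gamma_l$ comes from the much larger set $R_l$, and the levels are chosen by pigeonhole so that few $(r-1)$-sets have a neighbor in $R_l\setminus R_k$.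

## Proof of the lower bound

We prove Theorem 3. Fix $\varepsilon\in(0,1)$ and put $C=q+\frac\tau{r-1}$. We may assume $e(G)\le Cn^{r-1}$, as otherwise the theorem's bound holds. Order $V(G)$ as $w_1,\dots,w_n$ by non-increasing degree, and let $R_k=\{w_1,\dots,w_k\}$. Since $\sum_id(w_i)=re(G)\le rCn^{r-1}$ and degrees do not increase,
$$d(w_i)\le\frac{rCn^{r-1}}i .\tag{3}$$

**Step 1: most non-edges are completed from a bounded set.** We recall the discrete Loomis–Whitney inequality: for a finite set $\mathcal T\subseteq X^r$, with $\pi_i$ the map deleting the $i$-th coordinate, $|\mathcal T|^{r-1}\le\prod_{i=1}^r|\pi_i(\mathcal T)|$.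

**Lemma 9.** For $k\ge1$, the number of non-edges $A$ with $B(A)\not\subseteq R_k$ is at most $\gamma_kn^r$, where $\gamma_k=c'k^{-1/(r-1)}>0$ and $c'=c'(r,C)$.

**Proof.** Let $\mathcal F$ be a family of $d$ sets of size $r-1$, and let $\mathcal T$ be the set of all orderings of the $r$-sets whose $(r-1)$-subsets all lie in $\mathcal F$. Then $|\pi_i(\mathcal T)|\le(r-1)!\,d$ for each $i$, so $|\mathcal T|\le((r-1)!\,d)^{r/(r-1)}$, and there are at most $((r-1)!\,d)^{r/(r-1)}/r!$ such $r$-sets. If $v\in B(A)$, then by (2) every $(r-1)$-subset of $A$ lies in the link of $v$, the family of the $d(v)$ sets $S$ with $S\cup v\in E(G)$. Summing over $v=w_i$ with $i>k$ and using (3), the number in question is at most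
$$\frac1{r!}\sum_{i>k}\Big(\frac{r!\,Cn^{r-1}}{i}\Big)^{\frac r{r-1}}=\frac{(r!\,C)^{r/(r-1)}}{r!}\,n^r\sum_{i>k}i^{-\frac r{r-1}}\le\frac{(r!\,C)^{r/(r-1)}}{r!}\,(r-1)k^{-\frac1{r-1}}\,n^r,$$
where the last sum was compared with $\int_k^\infty x^{-r/(r-1)}\,dx=(r-1)k^{-1/(r-1)}$. $\square$

**Step 2: colors that detect completability.**

**Definition.** Fix a linear order on $V(G)$. For $S=\{s_1<\dots<s_{r-1}\}\subseteq V\setminus R_k$, the color $\chi_k(S)$ records, for each $I\subseteq\{1,\dots,r-1\}$, the family of all $B'\subseteq R_k$ with $|B'|=r-|I|$ and $\{s_i:i\in I\}\cup B'\in E(G)$; subsets of $R_k$ are encoded as subsets of $\{1,\dots,k\}$. An $r$-set $A\subseteq V\setminus R_k$ is **$k$-completable** if there is a $q$-set $B\subseteq R_k$ such that all $r$-subsets of $A\cup B$ other than $A$ are edges.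

Since there are at most $2^{r-1}\cdot2^k$ pairs $(I,B')$, the number of colors is at most $N_k=2^{2^{r-1+k}}$. In Proposition 1 take $R=\{a\}$ in place of $R_k$. The color of a pair $s_1s_2$ is decided by $I=\{1,2\}$, since smaller $I$ would need $|B'|\ge2$; it records whether $as_1s_2$ is an edge, that is, whether the pair crosses between blocks. A triple can be completed by $B=\{a\}$ exactly when its three pairs all cross.

This holds in general: for $A=\{a_1<\dots<a_r\}$, whether $A$ is $k$-completable depends only on the tuple $(\chi_k(A\setminus a_1),\dots,\chi_k(A\setminus a_r))$. An $r$-subset of $A\cup B$ other than $A$ has the form $A'\cup B'$ with $A'$ a proper subset of $A$ and $B'\subseteq B$. Some $A\setminus a_i$ contains $A'$, and $\chi_k(A\setminus a_i)$ tells whether $A'\cup B'$ is an edge, from the positions of the elements of $A'$ in $A\setminus a_i$. Finally, a $k$-completable set $A$ is not an edge, for otherwise $A\cup B$ would be a $K_p^r$ in $G$.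

**Step 3: choosing two levels.** Let $K_0=q$, and choose $K_{j+1}>K_j$ with
$$2\gamma_{K_{j+1}}\le c\big(\varepsilon N_{K_j}^{-r}\big)\qquad\text{and}\qquad\gamma_{K_{j+1}}\le\varepsilon .$$
This is possible as $\gamma_k\to0$. Let $J=\lceil rC/\varepsilon\rceil$. The numbers $K_0,\dots,K_J$ depend only on $r,q,\tau,\varepsilon$. Let $n\ge K_J$. The sums $\sum_{K_j<i\le K_{j+1}}d(w_i)$, $0\le j<J$, add up to at most $rCn^{r-1}$, so one of them is at most $rCn^{r-1}/J\le\varepsilon n^{r-1}$. Fix such a $j$, and put $k=K_j$, $l=K_{j+1}$, $V_0=V\setminus R_l$. Then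
$$2\gamma_l\le c(\varepsilon N_k^{-r}),\qquad\gamma_l\le\varepsilon,\qquad\sum_{k<i\le l}d(w_i)\le\varepsilon n^{r-1}.\tag{4}$$

**Step 4: few bad $r$-sets.**

**Definition.** An $(r-1)$-set $S\subseteq V_0$ is **pure** if $N(S)\cap(R_l\setminus R_k)=\emptyset$. Let $\mathcal A$ be the family of $r$-sets $A\subseteq V_0$ that are not $k$-completable and all of whose $(r-1)$-subsets are pure.

For example, in the $r$-graph of all $r$-sets meeting a fixed $q$-set $Q$ (with $n$ large), the vertices of $Q$ have the largest degrees, so $R_q=Q$. For $k=q$ and any $l>q$, every $(r-1)$-set $S\subseteq V_0$ has $N(S)=Q$ and is pure, every $r$-set in $V_0$ is $q$-completable by $B=Q$, and $\mathcal A=\emptyset$.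

In general, a set $S\subseteq V_0$ that is not pure gives an edge $S\cup w_i$ with $k<i\le l$, so by (4) at most $\varepsilon n^{r-1}$ sets are not pure. Let $A\in\mathcal A$ be a non-edge. If $B(A)\subseteq R_l$, then $B(A)\subseteq N(S)\cap R_l\subseteq R_k$ for an $(r-1)$-set $S\subset A$, by (2) and purity; so $A$ would be $k$-completable by $B(A)$, a contradiction. Hence $B(A)\not\subseteq R_l$. By Lemma 9 and $e(G)\le Cn^{r-1}$, for large $n$,
$$|\mathcal A|\le Cn^{r-1}+\gamma_ln^r\le2\gamma_ln^r\le c(\varepsilon N_k^{-r})\,n^r .\tag{5}$$
("Large" depends only on $r,q,\tau,\varepsilon$, as $\gamma_l$ is one of finitely many positive numbers.)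

**Step 5: removal makes the bad $r$-sets disappear.** Consider each $r$-tuple $\kappa=(\kappa_1,\dots,\kappa_r)$ of colors for which some $r$-set with this tuple is not $k$-completable; by Step 2, then no $r$-set with this tuple is $k$-completable. Define an $r$-partite $(r-1)$-graph $H_\kappa$ with parts $V_0\times\{i\}$, $1\le i\le r$, each padded with isolated vertices to size $n$. For each $i$, its edges missing part $i$ are the sets $\{(s_h,h):h\ne i\}$ with $s_h$ increasing in $h$, with $S=\{s_h:h\ne i\}$ pure, and with $\chi_k(S)=\kappa_i$.

Take a copy of $K_r^{r-1}$ in $H_\kappa$, with vertices $(a_h,h)$. As $r\ge3$, any two consecutive indices lie together in some $(r-1)$-subset of $\{1,\dots,r\}$, so $a_1<\dots<a_r$. Each $A\setminus a_i$ is pure with color $\kappa_i$, where $A=\{a_1,\dots,a_r\}$, so $A$ has tuple $\kappa$, is not $k$-completable, and lies in $\mathcal A$. Conversely, each member of $\mathcal A$ with tuple $\kappa$ gives a copy. So the copies correspond bijectively to the members of $\mathcal A$ with tuple $\kappa$, and by (5) there are at most $c(\varepsilon N_k^{-r})n^r$ of them. By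 the simplex removal lemma we may delete at most $\varepsilon N_k^{-r}n^{r-1}$ edges of $H_\kappa$ and destroy all copies.

Let $\mathcal D$ be the set of all $(r-1)$-sets $S$ corresponding to deleted edges, over all $\kappa$. There are at most $N_k^r$ tuples, so $|\mathcal D|\le\varepsilon n^{r-1}$. Every member of $\mathcal A$ contains a member of $\mathcal D$.

**Definition.** An $(r-1)$-set $S\subseteq V_0$ is **good** if it is pure and $S\notin\mathcal D$.

An $r$-set in $V_0$ all of whose $(r-1)$-subsets are good contains no member of $\mathcal D$, so it is not in $\mathcal A$. Since all its $(r-1)$-subsets are pure, it must be $k$-completable, and so it is not an edge. We have reached the key property: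
$$\text{every edge of }G\text{ inside }V_0\text{ contains at most }r-1\text{ good }(r-1)\text{-sets.}\tag{6}$$

**Step 6: almost every $(r-1)$-set has $q$ neighbors in $R_l$.** For $S\subseteq V_0$ with $|S|=r-1$ let $s(S)=|N(S)\cap R_l|$, and call $S$ **poor** if $s(S)<q$. (In the $r$-graph of sets meeting $Q$ no $S$ is poor.) If $S$ is poor and $v\in V_0\setminus S$, then $S\cup v$ is either an edge or a non-edge with $B(S\cup v)\not\subseteq R_l$, because $B(S\cup v)$ has $q$ elements and lies in $N(S)$. Each $r$-set arises from at most $r$ pairs $(S,v)$. So, for large $n$,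
$$\#\{\text{poor sets}\}\cdot(n-l-r+1)\le r\big(Cn^{r-1}+\gamma_ln^r\big)\le2r\gamma_ln^r .$$
For large $n$ we have $n-l-r+1\ge n/2$, so there are at most $4r\gamma_ln^{r-1}\le4r\varepsilon n^{r-1}$ poor sets.

**Step 7: the count.** Let $\mathcal G$ be the set of good sets that are not poor. Removing the sets that are not pure, the sets in $\mathcal D$ and the poor sets,
$$|\mathcal G|\ge\binom{n-l}{r-1}-(2+4r)\varepsilon n^{r-1}.$$
Let $e_0$ be the number of edges inside $V_0$ and $e_1$ the number of edges with exactly one vertex in $R_l$. Each edge of the second kind is $S\cup w$ for a unique $S\subseteq V_0$ and $w\in R_l$, so $e_1\ge\sum_{S\in\mathcal G}s(S)$. Each $S\in\mathcal G$ lies in $d(S)-s(S)$ edges inside $V_0$, and by (6) each such edge is counted by at most $r-1$ members of $\mathcal G$. Hence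
$$(r-1)e_0\ge\sum_{S\in\mathcal G}(d(S)-s(S))\ge\sum_{S\in\mathcal G}\max(t-s(S),0).$$
The function $s\mapsto s+\frac{\max(t-s,0)}{r-1}$ is non-decreasing: its slope is $1-\frac1{r-1}\ge0$ for $s<t$ and $1$ for $s>t$. As $s(S)\ge q$ on $\mathcal G$ and $t\ge q$,
$$e(G)\ge e_0+e_1\ge\sum_{S\in\mathcal G}\Big(s(S)+\frac{\max(t-s(S),0)}{r-1}\Big)\ge|\mathcal G|\Big(q+\frac{t-q}{r-1}\Big)=C\,|\mathcal G| .$$
Since $l\le K_J$ is bounded in terms of $r,q,\tau,\varepsilon$, we have $\binom{n-l}{r-1}=\frac{n^{r-1}}{(r-1)!}-O_\varepsilon(n^{r-2})$. As $\varepsilon\in(0,1)$ was arbitrary, Theorem 3 follows. $\blacksquare$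

## Steiner systems make every edge serve $r-1$ sets

To meet Theorem 3 exactly, almost every edge away from the high-degree vertices should serve all but one of its $(r-1)$-subsets. So each such edge should contain exactly one exceptional set, and every other $(r-1)$-set should be served exactly the right number of times. This regularity is what a Steiner system provides.

**Definition.** A Steiner system $S(r-2,r-1,m)$ on an $m$-set $V'$ is a family $F$ of $(r-1)$-subsets of $V'$ (blocks) such that every $(r-2)$-subset of $V'$ lies in exactly one block.

For $r=4$ these are the Steiner triple systems; for example, the $9$ points and $12$ lines of the affine plane over $\mathbb F_3$ form an $S(2,3,9)$, since two points lie on exactly one line. (The blocks here are not the blocks $B_i$ of earlier sections.)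

**Existence.** We need such systems for infinitely many $m$. For $r=4$ they exist for $m\equiv1,3\pmod6$ (Kirkman). In general they exist for all large $m$ satisfying the divisibility conditions
$$(r-1-i)\ \Big|\ \binom{m-i}{r-2-i},\qquad0\le i\le r-3$$
(Glock, Kühn, Lo, Osthus, Mem. Amer. Math. Soc. 284 (2023), no. 1406; first proved by Keevash). The conditions hold at $m=r-1$, where the binomial coefficient equals $r-1-i$. They also hold for every $m\equiv r-1\pmod{(r-1)!}$. Indeed, put $h=r-2-i$ and $D=r-1-i$. Shifting $m$ by a multiple of $D\cdot h!=(r-1-i)!$ changes the product $(m-i)(m-i-1)\cdots(m-i-h+1)$ by a multiple of $D\cdot h!$, hence changes $\binom{m-i}{h}$ by a multiple of $D$; and $(r-1-i)!$ divides $(r-1)!$. So infinitely many $m$ qualify.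

**Construction.** Let $r\ge4$ be even, let $p=r+1$ and $t=r$, and let $F$ be an $S(r-2,r-1,m)$ on $V'$ with $m\ge2r$. Let $V=\{a\}\cup V'$. The edges of $G$ are the sets $a\cup S$ with $S\subseteq V'$, $|S|=r-1$, $S\notin F$, together with all $r$-sets $A\subseteq V'$ containing a member of $F$. Two blocks share at most $r-3$ vertices, and two $(r-1)$-subsets of an $r$-set share $r-2$. So an $r$-set contains at most one block.

**Lemma 10.** $G$ is $K_{r+1}^r$-saturated, $\delta_{r-1}(G)=r$, and $e(G)=2\binom m{r-1}-2|F|$.

**Step 1: $G$ is $K_{r+1}^r$-free.** If $a\cup A$ were complete, then the edge $A\subseteq V'$ would contain some $f\in F$, but $a\cup f$ is a non-edge. Now suppose $W\subseteq V'$ with $|W|=r+1$ is complete. Then for each $w\in W$, the set $W\setminus w$ contains a block $f$, and the pair $W\setminus f$ contains $w$. So the pairs $W\setminus f$, over the blocks $f\subset W$, cover $W$. They are pairwise disjoint: if $W\setminus f$ and $W\setminus f'$ with $f\ne f'$ shared a vertex, then $|f\cup f'|\le r$, so $|f\cap f'|\ge2(r-1)-r=r-2$, which is impossible. Thus $W$ is partitioned into pairs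 and $r+1$ is even, a contradiction as $r$ is even.

**Step 2: $G$ is saturated.** A non-edge $A\subseteq V'$ contains no block, so all sets $a\cup S$ with $S\subset A$, $|S|=r-1$, are edges, and adding $A$ makes $a\cup A$ complete. The other non-edges are $a\cup f$ with $f\in F$. Take any $y\in V'\setminus f$. Then $f\cup y$ is an edge, and its other $(r-1)$-subsets are not blocks, so they form edges with $a$. Adding $a\cup f$ makes $a\cup f\cup y$ complete.

**Step 3: codegrees.** If $S\in F$, then $a\notin N(S)$ and $N(S)=V'\setminus S$, so $d(S)=m-r+1$. If $Q\subseteq V'$ with $|Q|=r-2$, then $a\cup Q\cup y$ is an edge for all $y\in V'\setminus Q$ except the unique $y$ with $Q\cup y\in F$, so $d(a\cup Q)=(m-r+2)-1=m-r+1$. Both are larger than $r$, since $m\ge2r$. Finally, let $S\subseteq V'$, $|S|=r-1$, $S\notin F$. Each of the $r-1$ sets $Q\subset S$ of size $r-2$ has a unique $z_Q$ with $Q\cup z_Q\in F$. We have $z_Q\notin S$, since otherwise $S=Q\cup z_Q\in F$. The $z_Q$ are distinct, since if $z_Q=z_{Q'}=z$ with $Q\ne Q'$, the $r$-set $S\cup z$ would contain two blocks. A vertex $z\in V'$ is in $N(S)$ exactly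 when $S\cup z$ contains a block; this block is not $S$, so it is $Q\cup z$ for some $Q$, and $z=z_Q$. Together with $a$ this gives $d(S)=1+(r-1)=r$. Such $S$ exist: adding to an $(r-2)$-set $Q$ any vertex outside $Q$ other than the one that makes it a block gives one. So $\delta_{r-1}(G)=r$.

**Step 4: size.** Counting pairs ($(r-2)$-set, block containing it), $|F|=\binom m{r-2}/(r-1)$, and therefore $|F|(m-r+2)=\binom m{r-1}$. The edges at $a$ number $\binom m{r-1}-|F|$. Each edge inside $V'$ contains exactly one block, so there are $|F|(m-r+1)$ of these. Hence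
$$e(G)=\binom m{r-1}-|F|+|F|(m-r+1)=2\binom m{r-1}-2|F| .\qquad\square$$

For the affine plane ($r=4$, $m=9$, $|F|=12$) there are $84-12=72$ edges at $a$ and $12\cdot6=72$ others, in total $144=2\cdot84-24$, and $\delta_3=4$.

**Proof of Theorem 4.** Adding $q-1$ universal vertices to the $r$-graphs of Lemma 10 gives, by Lemma 5, $K_p^r$-saturated $r$-graphs on $n=m+q$ vertices, for infinitely many $n$. They have $\delta_{r-1}\ge r+q-1=p-1$. Their number of edges is at most $2\binom m{r-1}$ plus $q-1$ binomial coefficients each at most $\binom n{r-1}$, so $e\le(q+1)\frac{n^{r-1}}{(r-1)!}+O(n^{r-2})$. Since $t=p-1$ means $\tau=p-1-(p-r)=r-1$, Theorem 3 has the coefficient $q+\frac{\tau}{r-1}=q+1=p-r+1$, so the leading coefficient is best possible. $\blacksquare$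

In this construction every edge $f\cup y$ inside $V'$ serves the $r-1$ sets $(f\cup y)\setminus x$ with $x\in f$, and its remaining $(r-1)$-subset $f$ is the single exceptional one. This is the maximum that (6) allows.
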